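\title{Torsion-free cohomology of cyclic covers of complex hyperplane arrangement complements}

\begin{abstract}
Let $U$ be the complement of an essential arrangement of affine hyperplanes in $\mathbb C^l$, and let $U^\varphi$ be the $N$-fold cyclic cover defined by an epimorphism $\varphi\colon H_1(U;\mathbb Z)\to\mathbb Z/N$. Suppose that the total weight of $\varphi$ along every dense edge at infinity is prime to $N$. We prove that the integral cohomology of $U^\varphi$ is torsion-free and has the Betti numbers of $U$ below degree $l$. This extends a theorem of Xie from complexified real arrangements to all complex arrangements, as Xie conjectured. The proof works one prime $p$ at a time: the cohomology of $U^\varphi$ modulo $p$ is controlled by rank one local systems over $\overline{\mathbb F}_p$ and by the Aomoto complex over $\mathbb F_p$, and we prove a vanishing theorem for each. The method also gives a necessary and sufficient condition for the conclusion, and it determines the deck action and the pullback map below degree $l$.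
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Cyclic covers}
Let $\mathcal A$ be a finite set of affine hyperplanes in $\mathbb C^l$, $l\ge1$. Write each $H\in\mathcal A$ as the zero set of a polynomial $f_H$ of degree one, and let $U=\mathbb C^l\setminus\bigcup_{H\in\mathcal A}H$. We assume that $\mathcal A$ is \emph{essential}: the linear parts of the $f_H$ span the dual space of $\mathbb C^l$, or equivalently some $l$ members of $\mathcal A$ meet in a single point. Let $b_i$ be the rank of $H^i(U;\mathbb Z)$ and $\chi(U)=\sum_i(-1)^ib_i$. The cohomology of $U$ has no torsion. We ask when the same holds for a finite cyclic cover of $U$, and when the Betti numbers of the cover are determined by those of $U$.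

The group $H_1(U;\mathbb Z)$ is free abelian on the meridians $\gamma_H$, $H\in\mathcal A$; the class of a loop $\gamma$ is $\sum_H w_H\gamma_H$, where $w_H$ is the winding number of $f_H\circ\gamma$ around $0$. Fix an integer $N\ge2$ (for $N=1$ there is nothing to prove) and an epimorphism $\varphi\colon H_1(U;\mathbb Z)\to\mathbb Z/N$, and put $\varepsilon_H=\varphi(\gamma_H)$. Let $\pi\colon U^\varphi\to U$ be the covering that corresponds to the kernel of $\pi_1(U)\to H_1(U;\mathbb Z)\to\mathbb Z/N$. It has $N$ sheets and a cyclic deck group $G$. If $\tilde\varepsilon_H$ are integers lifting the $\varepsilon_H$, then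
\begin{equation}\label{eq:cover}
U^\varphi=\Big\{(u,z)\in U\times\mathbb C^*:\ z^N=\prod_{H\in\mathcal A}f_H(u)^{\tilde\varepsilon_H}\Big\},
\end{equation}
because lifting a loop $\gamma$ multiplies $z$ by the $\varphi(\gamma)$-th power of $\exp(2\pi\sqrt{-1}/N)$.

\subsection*{Dense edges at infinity}
Let $H_\infty=\mathbb{CP}^l\setminus\mathbb C^l$. We use the same letter for an affine hyperplane and its closure in $\mathbb{CP}^l$, and put $\overline{\mathcal A}=\mathcal A\cup\{H_\infty\}$. Each $H\in\overline{\mathcal A}$ is defined by a linear form $\alpha_H$ on $\mathbb C^{l+1}$; we write $\alpha_\infty=\alpha_{H_\infty}$ and normalize so that $f_H=\alpha_H/\alpha_\infty$. The meridian of $H_\infty$ has class $-\sum_{H\in\mathcal A}\gamma_H$, so we put $\varepsilon_{H_\infty}=-\sum_{H\in\mathcal A}\varepsilon_H$.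

A \emph{flat} is a nonempty intersection of members of $\overline{\mathcal A}$; the space $\mathbb{CP}^l$ itself is the flat of codimension $0$. For a flat $X$ let $\overline{\mathcal A}_X$ be the set of members of $\overline{\mathcal A}$ that contain $X$, and let
\[
\varepsilon_X=\sum_{H\in\overline{\mathcal A}_X}\varepsilon_H\in\mathbb Z/N .
\]
The sum includes $H_\infty$ when $X\subset H_\infty$. A flat $X$ is a \emph{dense edge} if $\overline{\mathcal A}_X$ is indecomposable, that is, if no linear change of coordinates makes it a product of two nonempty arrangements. In terms of the forms, $X$ is dense if $\overline{\mathcal A}_X$ has no partition into two nonempty parts $\mathcal B,\mathcal B'$ such that the spans of $\{\alpha_H\}_{H\in\mathcal B}$ and $\{\alpha_H\}_{H\in\mathcal B'}$ meet only in $0$. Every hyperplane is dense. A flat of codimension two is dense exactly when at least three hyperplanes contain it: two forms split into two independent lines, while in a partition of three or more, one part already spans the whole plane of forms.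

\begin{definition}\label{def:cdo}
The epimorphism $\varphi$ satisfies the \emph{CDO-condition for cyclic $N$-covers} if $\gcd(\varepsilon_X,N)=1$ for every dense edge $X\subset H_\infty$. Here $\gcd(0,N)=N$, so the condition says that each such $\varepsilon_X$ generates $\mathbb Z/N$.
\end{definition}

The empty set is not a flat. Its weight would be $\sum_{H\in\overline{\mathcal A}}\varepsilon_H=0$, and admitting it could only strengthen the hypothesis.

\begin{example}\label{ex:milnor}
Let $N=|\overline{\mathcal A}|$ and $\varepsilon_H=1$ for $H\in\mathcal A$. Then $\varepsilon_{H_\infty}=-(N-1)=1$ as well, and $v\mapsto([v],\alpha_\infty(v)^{-1})$ identifies the Milnor fiber $\{v\in\mathbb C^{l+1}:\prod_{H\in\overline{\mathcal A}}\alpha_H(v)=1\}$ with the variety \eqref{eq:cover}. The CDO-condition says that the number of hyperplanes through each dense edge in $H_\infty$ is prime to the total number of hyperplanes.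
\end{example}

\subsection*{Results}
For complexified real arrangements the following statement is the main theorem of \cite{Xie}, where it is conjectured to hold for all essential complex arrangements. We prove the conjecture.

\begin{theorem}\label{thm:main}
Let $\mathcal A$ be an essential affine arrangement in $\mathbb C^l$ and let $\varphi\colon H_1(U;\mathbb Z)\to\mathbb Z/N$ be an epimorphism that satisfies the CDO-condition for cyclic $N$-covers. Then $H^*(U^\varphi;\mathbb Z)$ is torsion-free, and
\begin{equation}\tag{F}\label{eq:F}
H^i(U^\varphi;\mathbb Z)\cong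
\begin{cases}
\mathbb Z^{b_i} & i<l,\\
\mathbb Z^{\,b_l+(N-1)(-1)^l\chi(U)} & i=l,\\
0 & i>l.
\end{cases}
\end{equation}
\end{theorem}

The theorem follows from an exact criterion for \eqref{eq:F}, which involves two kinds of objects. For a field $K$ and $\zeta\in K^*$ with $\zeta^N=1$, let $K_\zeta$ be the rank one local system on $U$ with monodromy $\gamma\mapsto\zeta^{\varphi(\gamma)}$; let $\mu_m(K)$ be the group of $m$-th roots of unity in $K$. For a prime $p\mid N$, let $\omega_p\in H^1(U;\mathbb F_p)=\operatorname{Hom}(H_1(U;\mathbb Z),\mathbb F_p)$ be the reduction of $\varphi$ modulo $p$. It lifts to an integral class, whose square is killed by $2$ in a torsion-free group, so $\omega_p\cup\omega_p=0$. Cup product with $\omega_p$ thus makes $H^*(U;\mathbb F_p)$ a complex, the \emph{Aomoto complex}, and we put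
\[
h_i(\omega_p)=\dim H^i\big(H^*(U;\mathbb F_p),\ \omega_p\cup\big).
\]

\begin{theorem}\label{thm:crit}
Let $\varphi\colon H_1(U;\mathbb Z)\to\mathbb Z/N$ be any epimorphism.
\begin{enumerate}
\item For a prime $p$ write $N=p^km$ with $p\nmid m$, and let $K=\overline{\mathbb F}_p$. Then $\dim H^i(U^\varphi;\mathbb F_p)=b_i$ for all $i<l$ if and only if the following two conditions hold:
\begin{itemize}
\item[$(\alpha_p)$] $H^i(U;K_\zeta)=0$ for all $i<l$ and all $\zeta\in\mu_m(K)\setminus\{1\}$;
\item[$(\beta_p)$] if $p\mid N$, then $h_i(\omega_p)=0$ for all $i<l$.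
\end{itemize}
\item Formula \eqref{eq:F} holds if and only if $(\alpha_p)$ and $(\beta_p)$ hold for all primes $p$.
\item If $N=p^k$, then $b_i+h_i(\omega_p)\le\dim H^i(U^\varphi;\mathbb F_p)\le b_i+(N-1)h_i(\omega_p)$ for all $i$.
\end{enumerate}
\end{theorem}

When \eqref{eq:F} holds, $H^i(U;\mathbb Z)$ and $H^i(U^\varphi;\mathbb Z)$ are isomorphic for $i<l$, but $\pi^*$ need not be an isomorphism. Put $\rho_i=\sum_{j<i}(-1)^{i-1-j}b_j=b_{i-1}-b_{i-2}+\cdots$.

\begin{theorem}\label{thm:deck}
If \eqref{eq:F} holds, then for $i<l$ the deck group acts trivially on $H^i(U^\varphi;\mathbb Z)$, and $\pi^*\colon H^i(U;\mathbb Z)\to H^i(U^\varphi;\mathbb Z)$ is injective with cokernel isomorphic to $(\mathbb Z/N)^{\rho_i}$.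
\end{theorem}

\subsection*{Why \eqref{eq:F} is the answer to expect}
Both $U$ and $U^\varphi$ have the homotopy type of finite complexes of dimension at most $l$. For $l=1$ the cover is a connected graph with Euler characteristic $N\chi(U)$, and \eqref{eq:F} holds for every $\varphi$. For $l=2$ the group $H^1(U^\varphi;\mathbb Z)$ is the dual of $H_1(U^\varphi;\mathbb Z)$ and the torsion of $H^2$ is that of $H_1$, so \eqref{eq:F} says that $H_1(U^\varphi;\mathbb Z)\cong\mathbb Z^{|\mathcal A|}$.

Over $\mathbb C$ the deck group acts semisimply, and
\begin{equation}\label{eq:complex}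
H^i(U^\varphi;\mathbb C)\cong\bigoplus_{\zeta^N=1}H^i(U;\mathbb C_\zeta).
\end{equation}
The summand $\zeta=1$ has dimension $b_i$. Each of the other $N-1$ summands lives in degrees $0,\dots,l$ and has Euler characteristic $\chi(U)$. The ranks in \eqref{eq:F} are what one gets when these summands are concentrated in degree $l$: the cover has as little cohomology below degree $l$ as it can.

The CDO-condition is a local reason for this to happen. Near a general point of a flat $X$ one can rotate $U$ around $X$, and $\varphi$ takes the value $\varepsilon_X$ on the orbits. A rank one local system with nontrivial monodromy along the orbits has no cohomology on that neighborhood, and $\zeta^{\varepsilon_X}\ne1$ for all $N$-th roots of unity $\zeta\neq1$ exactly when $\gcd(\varepsilon_X,N)=1$. If $X$ is not dense, the neighborhood is a product and it is enough to rotate one factor; this is why only dense edges enter.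

Torsion of order $p$ is detected by comparing dimensions over $\mathbb F_p$ and over $\mathbb Q$. For $p\nmid N$ the decomposition \eqref{eq:complex} persists over $\overline{\mathbb F}_p$, and what is needed is a vanishing theorem for rank one local systems in characteristic $p$. For $p\mid N$ the group algebra of $G$ is not semisimple. The trivial character then thickens to a local system of rank $p^k$ that is an iterated extension of trivial ones. No such vanishing is available for it, since its constituents have the cohomology of $U$; what must be shown is that the extensions cancel as much cohomology as possible. We show that the first-order part of this cancellation is the Aomoto complex, and that the first-order part decides the question.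

Sections \ref{sec:blocks} and \ref{sec:crit} carry out this reduction and prove Theorem \ref{thm:crit}. Section \ref{sec:local} describes $U$ near $H_\infty$. Sections \ref{sec:alpha} and \ref{sec:beta} derive $(\alpha_p)$ and $(\beta_p)$ from that description, Section \ref{sec:main} proves Theorem \ref{thm:main} and tests its hypothesis, and Section \ref{sec:deck} proves Theorem \ref{thm:deck}.

\section{Standard facts}\label{sec:facts}

\subsection*{Homotopy dimension}
The complement $U$ is a smooth affine variety of dimension $l$. By the theorem of Andreotti and Frankel it is homotopy equivalent to a CW complex of dimension at most $l$, and the complex is finite because a generic squared distance function on a closed embedding of $U$ is a Morse function with finitely many critical points. The same then holds for $U^\varphi$, and $\chi(U^\varphi)=N\chi(U)$.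

\subsection*{Cohomology of the complement}
By Brieskorn and Orlik--Solomon, $H^*(U;\mathbb Z)$ is free and is generated as a ring in degree one. Hence $\dim H^i(U;K)=b_i$ for every field $K$. The presentation of the ring is recalled in Section \ref{sec:beta}.

\subsection*{Universal coefficients}
Let $Z$ be a finite complex, $T_i$ the torsion subgroup of $H^i(Z;\mathbb Z)$ and $t_i=\dim T_i\otimes\mathbb F_p$. Then
\begin{equation}\label{eq:uct}
\dim H^i(Z;\mathbb F_p)=\dim H^i(Z;\mathbb Q)+t_i+t_{i+1},
\end{equation}
and if $t_{i+1}=0$ the natural map $H^i(Z;\mathbb Z)\otimes\mathbb F_p\to H^i(Z;\mathbb F_p)$ is an isomorphism.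

\subsection*{Twisted cochains}
Let $Z$ be a connected finite complex with universal cover $\tilde Z$, and let $M$ be a local system on $Z$, that is, a $\pi_1(Z)$-module. Its cohomology is computed by $C^*(Z;M)=\operatorname{Hom}_{\pi_1(Z)}(C_*(\tilde Z),M)$, which in degree $i$ is a sum of copies of $M$ indexed by the $i$-cells and is exact and functorial in $M$. If $M=R$ is a commutative ring on which $\pi_1(Z)$ acts through a character with values in $R^*$, this is a complex of free $R$-modules, and $C^*(Z;R/J)=C^*(Z;R)\otimes_R R/J$ for every ideal $J$. For the circle with one vertex and one edge and monodromy $T$, the complex is $M\xrightarrow{T-1}M$ up to an automorphism of the target. In particular a rank one local system on $S^1$ with monodromy $\neq1$ has no cohomology.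

\subsection*{The cover as a local system}
Let $R$ be a commutative ring and let $t\in G$ be the generator that corresponds to $1\in\mathbb Z/N$. Since $\pi$ is a finite covering, $H^*(U^\varphi;R)=H^*(U;\pi_*R)$, and the stalk of $\pi_*R$ at $u$ is the module of functions on $\pi^{-1}(u)$. Identify the fiber over the base point with $G$. Transport along a loop $\gamma$ translates functions by $t^{\pm\varphi(\gamma)}$, so one of the identifications $f\mapsto\sum_gf(g)g^{\pm1}$ turns $\pi_*R$ into the group algebra $R[G]$ with $\gamma$ acting as multiplication by $t^{\varphi(\gamma)}$. The pullback $\pi^*$ is induced by the inclusion of the constant functions, which is the map $R\to R[G]$, $1\mapsto\nu=\sum_gg$. The \emph{transfer} $\operatorname{tr}\colon H^*(U^\varphi;R)\to H^*(U;R)$ is induced by summation over the fiber, which is the augmentation $R[G]\to R$, $t\mapsto 1$. The augmentation of $\nu$ is $N$, so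
\begin{equation}\label{eq:transfer}
\operatorname{tr}\circ\,\pi^*=N .
\end{equation}
For $R=\mathbb C$ the algebra $\mathbb C[G]$ is the sum of its characters, which gives \eqref{eq:complex}.

\section{The blocks of the group algebra}\label{sec:blocks}

Fix a prime $p$, write $N=nm$ with $n=p^k$ and $p\nmid m$, and let $K=\overline{\mathbb F}_p$. In $K[t]$ we have $t^N-1=(t^m-1)^n=\prod_{\zeta\in\mu_m(K)}(t-\zeta)^n$ with $m$ distinct roots $\zeta$. By the Chinese remainder theorem
\[
K[G]=\prod_{\zeta\in\mu_m(K)}\Lambda_\zeta,\qquad \Lambda_\zeta=K[t]/(t-\zeta)^n ,
\]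
and each block $\Lambda_\zeta$ is a local system of rank $n$ on $U$, with $\gamma$ acting by $t^{\varphi(\gamma)}$. Extension of scalars from $\mathbb F_p$ to $K$ preserves dimensions, so
\begin{equation}\label{eq:blocks}
\dim H^i(U^\varphi;\mathbb F_p)=\sum_{\zeta\in\mu_m(K)}\dim H^i(U;\Lambda_\zeta).
\end{equation}

\subsection*{The blocks $\zeta\neq1$}
The submodules $(t-\zeta)^j\Lambda_\zeta$ filter $\Lambda_\zeta$, and each successive quotient is a line on which $t$ acts as $\zeta$, that is, a copy of $K_\zeta$.

\begin{lemma}\label{lem:nontrivial}
For $\zeta\in\mu_m(K)\setminus\{1\}$, the groups $H^i(U;\Lambda_\zeta)$ vanish for all $i<l$ if and only if the groups $H^i(U;K_\zeta)$ vanish for all $i<l$.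
\end{lemma}

\begin{proof}
If $H^i(U;K_\zeta)=0$ for some $i$, then induction on the length, using the long exact sequence, gives $H^i(U;M)=0$ for every local system $M$ filtered by copies of $K_\zeta$. This proves one direction. Conversely, let $i<l$ be minimal with $H^i(U;K_\zeta)\neq0$. The submodule $(t-\zeta)^{n-1}\Lambda_\zeta$ is a copy of $K_\zeta$, and the quotient $Q$ is filtered by copies of $K_\zeta$, so $H^{i-1}(U;Q)=0$ by minimality. The exact sequence $H^{i-1}(U;Q)\to H^i(U;K_\zeta)\to H^i(U;\Lambda_\zeta)$ shows that $H^i(U;\Lambda_\zeta)\ne0$.
\end{proof}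

\subsection*{The block $\zeta=1$}
If $p\nmid N$, then $\Lambda_1=K$ and $\dim H^i(U;\Lambda_1)=b_i$. From now on in this section $p\mid N$, so $n\ge2$. Put $s=t-1$ and $\Lambda=\Lambda_1=K[s]/s^n$. The mechanism is already visible on a circle.

\begin{example}\label{ex:circle}
Let $\Lambda$ be the local system on $S^1$ with monodromy $t^\varepsilon$, where $\varepsilon=p^c\varepsilon'$ is a positive integer and $p\nmid\varepsilon'$. The differential of the cochain complex $\Lambda\to\Lambda$ is
\[
(1+s)^\varepsilon-1=(1+s^{p^c})^{\varepsilon'}-1=s^{p^c}\cdot(\text{unit}),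
\]
so $H^0$ and $H^1$ have dimension $\min(p^c,n)$. For $N=n$ this is $\gcd(\varepsilon,N)$, the number of circles in the $N$-sheeted cover with monodromy $\varepsilon$. The dimension has its smallest value $1=b_0=b_1$ exactly when $c=0$, that is, when the coefficient $\varepsilon$ of $s$ in the differential is nonzero in $K$. That coefficient is the differential of the Aomoto complex $K\xrightarrow{\ \varepsilon\ }K$ of the circle.
\end{example}

To repeat this computation for $U$ we want to diagonalize the cochain complex, and for that we need a principal ideal domain in place of $\Lambda$. This is possible because $H_1(U;\mathbb Z)$ is free. Let $R=K[[s]]$, whose nonzero ideals are the $(s^a)$, and let $\pi_1(U)$ act on $R$ through the character $\gamma_H\mapsto(1+s)^{\tilde\varepsilon_H}$. Since $t^N=1$ in $\Lambda$, the reduction modulo $s^n$ is the local system $\Lambda$; the reduction modulo $s$ is the constant system $K$. Let $\hat C$ be the cochain complex of a finite CW model of $U$ with coefficients in $R$. Then $\hat C/s^n$ computes $H^*(U;\Lambda)$ and $\hat C/s$ computes $H^*(U;K)$.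

\begin{lemma}\label{lem:split}
The complex $\hat C$ is a direct sum of contractible complexes $R\xrightarrow{1}R$, of $f_i$ copies of $R$ placed in degree $i$, and of $\tau_i(a)$ copies of $R\xrightarrow{s^a}R$ placed in degrees $i-1,i$, for $a\ge1$.
\end{lemma}

\begin{proof}
Let $Z^i$ be the module of cocycles in $\hat C^i$. Submodules of free modules of finite rank over $R$ are free. So $Z^i$ is free, and $\hat C^i/Z^i$, which embeds in $\hat C^{i+1}$, is free. Hence $\hat C^i=Z^i\oplus W^i$ with $W^i$ free, the differential maps $W^{i}$ injectively into $Z^{i+1}$, and $\hat C$ is the direct sum of the two-term complexes $W^{i-1}\to Z^i$. The Smith normal form of each of these maps gives bases in which it is diagonal with entries $s^a$, $a\ge0$.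
\end{proof}

Multiplication by $s^a$ on $K[s]/s^n$ has kernel and cokernel of dimension $\min(a,n)$. In degree $i$ the cokernels come from the pieces counted by $\tau_i(a)$ and the kernels from those counted by $\tau_{i+1}(a)$. Reducing modulo $s^n$ and modulo $s$ we obtain
\begin{align}
\dim H^i(U;\Lambda)&=nf_i+\sum_{a\ge1}\min(a,n)\big(\tau_i(a)+\tau_{i+1}(a)\big),\label{eq:dimL}\\
b_i&=f_i+\sum_{a\ge1}\big(\tau_i(a)+\tau_{i+1}(a)\big).\label{eq:dimb}
\end{align}
The pieces with $a=1$ contribute equally to both lines; all other pieces contribute more to the first. We therefore need an invariant that counts the pieces other than those with $a=1$. Let $\beta\colon H^i(U;K)\to H^{i+1}(U;K)$ be the connecting map of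
\[
0\to\hat C/s\xrightarrow{\ s\ }\hat C/s^2\to\hat C/s\to0 .
\]
On a piece $R\xrightarrow{s^a}R$ with generators $u,v$, the class of $u$ lifts to $u$ in $\hat C/s^2$, with coboundary $s^av$. So $\beta u=v$ if $a=1$ and $\beta u=0$ if $a\ge2$, while $\beta v=0$ and $\beta$ vanishes on the pieces $R$. Thus $\beta^2=0$ and
\begin{equation}\label{eq:dimbeta}
\dim H^i\big(H^*(U;K),\beta\big)=f_i+\sum_{a\ge2}\big(\tau_i(a)+\tau_{i+1}(a)\big).
\end{equation}

\begin{lemma}\label{lem:bockstein}
The map $\beta$ is cup product with $\pm\omega_p$, with a sign independent of the degree.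
\end{lemma}

\begin{proof}
The map $\beta$ is the connecting map of the sequence of local systems $0\to K\xrightarrow{s}L\to K\to0$, where $L=K[s]/s^2$ has monodromy $(1+s)^{\varphi(\gamma)}=1+\varphi(\gamma)s$; this makes sense because $p\mid N$. We may therefore compute it with singular cochains. Choose a path from the base point to each point of $U$; the paths identify all fibers of $L$ with $K[s]/s^2$. A singular $1$-simplex $e$, closed up by the chosen paths, gives a loop $\gamma_e$, and we put $a(e)=\varphi(\gamma_e)\bmod p$. For a singular triangle with edges $e_{01},e_{12},e_{02}$ the loop $\gamma_{e_{01}}\gamma_{e_{12}}\gamma_{e_{02}}^{-1}$ is contractible, so $a$ is a cocycle. On a closed loop it takes the value $\varphi\bmod p$, so it represents $\omega_p$. Transport along $e$, in one direction or the other, is multiplication by $(1+a(e)s)^{\pm1}=1\pm a(e)s$.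

An $L$-valued cochain assigns to a simplex $\sigma$ with vertices $v_0,v_1,\dots$ an element of the fiber at $v_0$. Among the faces $\partial_j\sigma$ only $\partial_0\sigma$ has a different first vertex, so only that term of the coboundary involves a transport. For a $K$-valued cochain $c$, regarded as $L$-valued through $K\subset K[s]/s^2$,
\[
\delta_Lc(\sigma)=\big(1\pm a(\sigma|_{[v_0v_1]})s\big)c(\partial_0\sigma)+\sum_{j\ge1}(-1)^jc(\partial_j\sigma)=\delta c(\sigma)\pm s\,(a\cup c)(\sigma).
\]
If $\delta c=0$, then $\delta_Lc=\pm s\,(a\cup c)$, which means $\beta[c]=\pm[a\cup c]$.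
\end{proof}

\begin{proposition}\label{prop:trivial}
If $p\mid N$, then $b_i+h_i(\omega_p)\le\dim H^i(U;\Lambda_1)\le b_i+(n-1)h_i(\omega_p)$ for all $i$.
\end{proposition}

\begin{proof}
By Lemma \ref{lem:bockstein} the right side of \eqref{eq:dimbeta} equals $h_i(\omega_p)$. Subtracting \eqref{eq:dimb} from \eqref{eq:dimL},
\[
\dim H^i(U;\Lambda)-b_i=(n-1)f_i+\sum_{a\ge2}\big(\min(a,n)-1\big)\big(\tau_i(a)+\tau_{i+1}(a)\big).
\]
Since $n\ge2$, every coefficient on the right lies between $1$ and $n-1$.
\end{proof}

\section{The criterion}\label{sec:crit}

\begin{proof}[Proof of Theorem \ref{thm:crit}]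
(3) If $N=p^k$, then $m=1$ and $n=N$. The sum \eqref{eq:blocks} has the single term $\Lambda_1$, and the claim is Proposition \ref{prop:trivial}.

(1) By \eqref{eq:blocks},
\[
\dim H^i(U^\varphi;\mathbb F_p)-b_i=\big(\dim H^i(U;\Lambda_1)-b_i\big)+\sum_{\zeta\ne1}\dim H^i(U;\Lambda_\zeta).
\]
The bracket is $0$ if $p\nmid N$. If $p\mid N$, Proposition \ref{prop:trivial} shows that it is nonnegative and vanishes exactly when $h_i(\omega_p)=0$. All terms being nonnegative, the left side vanishes for all $i<l$ if and only if $(\beta_p)$ holds and $H^i(U;\Lambda_\zeta)=0$ for all $\zeta\ne1$ and $i<l$. By Lemma \ref{lem:nontrivial} the last condition is $(\alpha_p)$.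

(2) If \eqref{eq:F} holds, then \eqref{eq:uct} gives $\dim H^i(U^\varphi;\mathbb F_p)=b_i$ for all $p$ and $i<l$, and (1) applies. Conversely, assume $(\alpha_p)$ and $(\beta_p)$ for all $p$. By \eqref{eq:transfer}, $\pi^*$ is injective on rational cohomology. With \eqref{eq:uct} and (1) this gives, for $i<l$ and every $p$,
\[
b_i\le\dim H^i(U^\varphi;\mathbb Q)\le\dim H^i(U^\varphi;\mathbb F_p)=b_i .
\]
So the dimensions over $\mathbb Q$ and over $\mathbb F_p$ agree for $i<l$. Both vanish for $i>l$, and the Euler characteristics over the two fields agree, so the dimensions agree for $i=l$ too. Now \eqref{eq:uct} forces $t_i=0$ for all $i$: there is no $p$-torsion, for any $p$. Hence $H^*(U^\varphi;\mathbb Z)$ is free, of rank $b_i$ in degree $i<l$ and zero above degree $l$. Finally $\chi(U^\varphi)=N\chi(U)$ and $\sum_{i<l}(-1)^ib_i=\chi(U)-(-1)^lb_l$ give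
\[
\operatorname{rank}H^l(U^\varphi;\mathbb Z)=(-1)^l\Big(N\chi(U)-\sum_{i<l}(-1)^ib_i\Big)=b_l+(N-1)(-1)^l\chi(U).\qedhere
\]
\end{proof}

It remains, for Theorem \ref{thm:main}, to deduce $(\alpha_p)$ and $(\beta_p)$ from the CDO-condition. No vanishing theorem over $\mathbb C$ is needed: the rational Betti numbers are caught between $b_i$ and the dimensions modulo $p$.

\section{The arrangement near the hyperplane at infinity}\label{sec:local}

The hypothesis concerns dense edges, but we need information at every point of $H_\infty$. The next lemma attaches a dense edge to each such point. For $x\in\mathbb{CP}^l$ let $X$ be the intersection of all members of $\overline{\mathcal A}$ through $x$. It is the smallest flat containing $x$, and $\overline{\mathcal A}_X$ is the set of members through $x$. For $\mathcal B\subset\overline{\mathcal A}$ let $W(\mathcal B)$ be the span of the forms $\alpha_H$, $H\in\mathcal B$.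

\begin{lemma}\label{lem:block}
Let $x\in H_\infty$. There is a partition $\overline{\mathcal A}_X=\mathcal B\sqcup\mathcal B'$, with $\mathcal B'$ possibly empty, such that $H_\infty\in\mathcal B$, $W(\mathcal B)\cap W(\mathcal B')=0$, and $\mathcal B=\overline{\mathcal A}_Y$ for a dense edge $Y\subset H_\infty$. In particular $\sum_{H\in\mathcal B}\varepsilon_H=\varepsilon_Y$.
\end{lemma}

\begin{proof}
Among the partitions with $H_\infty\in\mathcal B$ and $W(\mathcal B)\cap W(\mathcal B')=0$ (the one with $\mathcal B'=\emptyset$ is such) choose one with $\mathcal B$ minimal. Suppose $\mathcal B=\mathcal B_1\sqcup\mathcal B_2$ with both parts nonempty, $H_\infty\in\mathcal B_1$ and $W(\mathcal B_1)\cap W(\mathcal B_2)=0$. If $w_1=w_2+w'$ with $w_j\in W(\mathcal B_j)$ and $w'\in W(\mathcal B')$, then $w'=w_1-w_2\in W(\mathcal B)\cap W(\mathcal B')=0$, and then $w_1=w_2=0$. So $\mathcal B_1\sqcup(\mathcal B_2\cup\mathcal B')$ is an admissible partition, against minimality. Thus $\mathcal B$ is indecomposable.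

Let $Y=\bigcap_{H\in\mathcal B}H$, a flat with $X\subset Y\subset H_\infty$. The forms that vanish on $Y$ are those in $W(\mathcal B)$. If $H\supset Y$, then $H\in\overline{\mathcal A}_X$ and $\alpha_H\in W(\mathcal B)$, and $H\in\mathcal B'$ would give $\alpha_H=0$. Hence $\overline{\mathcal A}_Y=\mathcal B$ and $Y$ is dense.
\end{proof}

\begin{lemma}\label{lem:circle}
Let $x\in H_\infty$ and let $Y$ be as in Lemma \ref{lem:block}. Then $x$ has arbitrarily small open neighborhoods $D$ with $D\cap U\cong S^1\times Z$, in such a way that $\varphi$ takes the value $\varepsilon_Y$ on each circle $S^1\times\{\ast\}$.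
\end{lemma}

\begin{proof}
Choose a linear form $\lambda$ that does not vanish at $x$, and regard the affine chart $V=\{\lambda\ne0\}$ as a vector space with origin $x$. The map $\alpha\mapsto\alpha/\lambda$ identifies the forms vanishing at $x$ with $V^*$. Write $V^*=W(\mathcal B)\oplus W''$ with $W''\supset W(\mathcal B')$, and let $V=V_1\oplus V_2$ be the dual decomposition, so that $\alpha_H/\lambda$ is a linear function of $v_1$ for $H\in\mathcal B$ and of $v_2$ for $H\in\mathcal B'$. Fix a Hermitian norm with $V_1\perp V_2$ and let $D$ be a ball around $x$ that meets no member of $\overline{\mathcal A}$ outside $\overline{\mathcal A}_X$. The action $z\cdot(v_1,v_2)=(zv_1,v_2)$ of $S^1$ preserves $D$, multiplies $\alpha_H/\lambda$ by $z$ for $H\in\mathcal B$ and fixes it for $H\in\mathcal B'$, so it preserves $D\cap U$. Let $Z\subset D\cap U$ be the set where $\alpha_\infty/\lambda$ is a positive real number. Since $H_\infty\in\mathcal B$, the action map $S^1\times Z\to D\cap U$ is a homeomorphism: the circle coordinate is the argument of $\alpha_\infty/\lambda$.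

Let $w_H$ be the winding number of $\alpha_H/\lambda$ along an orbit $\gamma$. It is $1$ for $H\in\mathcal B$, it is $0$ for $H\in\mathcal B'$, and it is $0$ for $H\notin\overline{\mathcal A}_X$ because $\alpha_H/\lambda$ has no zero on the ball $D$. The winding number of $f_H=\alpha_H/\alpha_\infty$ is $w_H-w_{H_\infty}$, so
\[
\varphi(\gamma)=\sum_{H\in\mathcal A}(w_H-w_{H_\infty})\varepsilon_H=\sum_{H\in\overline{\mathcal A}}w_H\varepsilon_H=\sum_{H\in\mathcal B}\varepsilon_H=\varepsilon_Y.\qedhere
\]
\end{proof}

\section{Vanishing for rank one local systems in characteristic $p$}\label{sec:alpha}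

\begin{proposition}\label{prop:alpha}
Let $K=\overline{\mathbb F}_p$ and $1\ne\zeta\in K^*$ with $\zeta^N=1$. If $\zeta^{\varepsilon_Y}\ne1$ for every dense edge $Y\subset H_\infty$, then $H^i(U;K_\zeta)=0$ for $i<l$.
\end{proposition}

Affine varieties have no cohomology \emph{above} degree $l$, so vanishing \emph{below} degree $l$ should come from duality. Poincar\'e duality exchanges $H^i(U;L)$ with compactly supported cohomology, and to compare the two one would need the local cohomology of $L$ to vanish along the whole boundary of $U$ in $\mathbb{CP}^l$. We control it only along $H_\infty$. This allows us to impose compact supports in the direction of $H_\infty$ alone. The dual group is then the ordinary cohomology of the affine space $\mathbb C^l$, with coefficients in the extension by zero of the dual local system. This sheaf is not locally constant, so the homotopy dimension of the space says nothing about it; Artin's vanishing theorem does. We use the following facts.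

\begin{itemize}
\item For an open embedding $\kappa$ and a complex of sheaves $F$, the cone of $\kappa_!F\to R\kappa_*F$ is supported on the closed complement, and its stalk cohomology at a point $x$ there is $\varinjlim H^*(D\cap\operatorname{im}\kappa;F)$ over neighborhoods $D$ of $x$.
\item (Verdier duality.) For a constructible complex $F$ of sheaves of vector spaces over a field, $H^i_c(\mathbb C^l;F)$ is dual to $H^{-i}(\mathbb C^l;\mathbb DF)$. For an open subvariety $j\colon U\to\mathbb C^l$ and a local system $L$ on $U$ one has $\mathbb D(Rj_*L)=j_!\mathbb DL=j_!L^\vee[2l]$.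
\item (Artin vanishing, \cite{SGA4}.) The \'etale cohomology of a constructible torsion sheaf on a complex affine variety of dimension $l$ vanishes in degrees $>l$. By the comparison theorem for constructible torsion sheaves, it agrees with the cohomology of the associated sheaf in the classical topology.
\end{itemize}

\begin{proof}[Proof of Proposition \ref{prop:alpha}]
Let $K_0=\mathbb F_p(\zeta)$, a finite field, and let $L$ be the local system $(K_0)_\zeta$. Then $H^i(U;K_\zeta)=H^i(U;L)\otimes_{K_0}K$, so it suffices to treat $L$. Let $U\xrightarrow{j}\mathbb C^l\xrightarrow{\kappa}\mathbb{CP}^l$ be the inclusions and $F=Rj_*L$.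

Let $x\in H_\infty$ and let $D\cap U\cong S^1\times Z$ be as in Lemma \ref{lem:circle}. The projection to $Z$ is proper, and $L$ has monodromy $\zeta^{\varepsilon_Y}\ne1$ on each fiber, so it has no cohomology on the fibers. By proper base change all direct images of $L$ on $Z$ vanish, and the Leray spectral sequence gives $H^*(D\cap U;L)=0$. Since $H^*(D\cap\mathbb C^l;F)=H^*(D\cap U;L)$, the cone of $\kappa_!F\to R\kappa_*F$ has zero stalks. As $\mathbb{CP}^l$ is compact,
\[
H^i_c(\mathbb C^l;F)=H^i(\mathbb{CP}^l;\kappa_!F)\cong H^i(\mathbb{CP}^l;R\kappa_*F)=H^i(\mathbb C^l;F)=H^i(U;L).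
\]
By Verdier duality the left side is dual to $H^{2l-i}(\mathbb C^l;j_!L^\vee)$. The local system $L^\vee$ has finite stalks and becomes trivial on the finite \'etale cover \eqref{eq:cover}, so it comes from a locally constant \'etale sheaf, and $j_!L^\vee$ comes from a constructible torsion sheaf on $\mathbb C^l$. Artin's theorem gives $H^{2l-i}(\mathbb C^l;j_!L^\vee)=0$ for $2l-i>l$, that is, for $i<l$.
\end{proof}

\section{Vanishing for the Aomoto complex in characteristic $p$}\label{sec:beta}

\begin{proposition}\label{prop:beta}
Let $p\mid N$ and suppose that $\varepsilon_Y\not\equiv0\pmod p$ for every dense edge $Y\subset H_\infty$. Then $h_i(\omega_p)=0$ for $i<l$.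
\end{proposition}

In this section $K=\mathbb F_p$ and the weights $\varepsilon_H$ are read in $K$. There is no rank one local system in characteristic $p$ to which Proposition \ref{prop:alpha} could be applied, since $1$ is the only $p$-th root of unity in $\overline{\mathbb F}_p$. We work instead with the cohomology ring, which is built from pieces attached to the flats, and imitate the previous proof: local vanishing along $H_\infty$, then a vanishing theorem on $\mathbb C^l$.

\subsection*{The Orlik--Solomon algebra}
Let $\mathcal C$ be the \emph{cone} of $\mathcal A$, the arrangement of the linear hyperplanes $\ker\alpha_H$, $H\in\overline{\mathcal A}$, in $\mathbb C^{l+1}$, with complement $M$. The flats of $\mathcal C$ are the intersections of its members. Those of codimension at most $l$ are the cones over the flats in $\mathbb{CP}^l$, of the same codimension, and we do not distinguish them; the remaining one is $0$. A subset $S\subset\overline{\mathcal A}$ is \emph{dependent} if the forms $\alpha_H$, $H\in S$, are linearly dependent, and a \emph{circuit} is a minimal dependent set. Let $\mathcal E$ be the exterior algebra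 over $K$ on generators $e_H$, $H\in\overline{\mathcal A}$, with monomials $e_S$ (defined up to sign). Let $\partial$ be the derivation of degree $-1$ with $\partial e_H=1$, so that $\partial(ab)=(\partial a)b+(-1)^{\deg a}a\,\partial b$ and $\partial^2=0$. The Orlik--Solomon algebra is $A=\mathcal E/I$, where $I$ is the ideal generated by the $\partial e_S$ for circuits $S$. For a flat $X$, the algebra $A(\mathcal C_X)=\mathcal E(\mathcal C_X)/I(\mathcal C_X)$ is defined in the same way from the hyperplanes that contain $X$.

\begin{lemma}\label{lem:os}
For a flat $Y$ of $\mathcal C$ let $A_Y\subset A$ be the span of the images of the $e_S$ with $\bigcap S=Y$.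
\begin{enumerate}
\item $A=\bigoplus_YA_Y$, and $A_Y$ lies in degree $\operatorname{codim}Y$.
\item $e_HA_Y\subset A_{Y\cap H}$, and $e_HA_Y=0$ if $Y\subset H$.
\item $A(\mathcal C_X)=\bigoplus_{Y\supset X}A_Y$ as a subalgebra of $A$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathcal E_Y$ be the span of the $e_S$ with $\bigcap S=Y$, so $\mathcal E=\bigoplus_Y\mathcal E_Y$. In a circuit $S$ each form is a combination of the others, so $\bigcap(S\setminus\{H\})=\bigcap S$ for $H\in S$. Every monomial in $e_T\,\partial e_S$ therefore lies in $\mathcal E_Y$ with $Y=\bigcap(T\cup S)$. These products span $I$, so $I=\bigoplus_YI_Y$, where $I_Y\subset\mathcal E_Y$ is spanned by the $e_T\,\partial e_S$ with $\bigcap(T\cup S)=Y$, and $A=\bigoplus_Y\mathcal E_Y/I_Y$. If $S$ is a circuit and $H\in S$, then $e_S=\pm e_H\,\partial e_S\in I$, so $e_S\in I$ for every dependent $S$. An independent $S$ with $\bigcap S=Y$ has $\operatorname{codim}Y$ elements. This proves (1). The inclusion in (2) holds on monomials, and if $Y\subset H$ then $e_HA_Y$ lies in $A_Y$ in degree $\operatorname{codim}Y+1$, which is zero. For (3), if $Y\supset X$,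 then every hyperplane that occurs in a spanning element of $\mathcal E_Y$ or $I_Y$ contains $X$; and the circuits of $\mathcal C_X$ are the circuits of $\mathcal C$ contained in $\mathcal C_X$. Hence $\mathcal E(\mathcal C_X)=\bigoplus_{Y\supset X}\mathcal E_Y$ and $I(\mathcal C_X)=\bigoplus_{Y\supset X}I_Y$.
\end{proof}

The theorem of Orlik and Solomon holds over $\mathbb Z$, with free cohomology. It gives $H^*(M;K)\cong A$, where $e_H$ is the pullback of the generator of $H^1(\mathbb C^*)$ under $\alpha_H$. The map $v\mapsto([v],\alpha_\infty(v))$ is an isomorphism $M\cong U\times\mathbb C^*$. The class in $H^1(U;K)$ dual to $\gamma_H$ is the winding number of $f_H=\alpha_H/\alpha_\infty$, so it pulls back to $e_H-e_\infty$, where $e_\infty=e_{H_\infty}$. As $H^*(U;K)$ is generated in degree one, it is identified with the subalgebra $\overline A\subset A$ generated by the $e_H-e_\infty$. The K\"unneth formula gives $A=\overline A\oplus e_\infty\overline A$, with multiplication by $e_\infty$ injective on $\overline A$. The class $\omega_p$ becomes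
\[
\omega=\sum_{H\in\mathcal A}\varepsilon_H(e_H-e_\infty)=\sum_{H\in\overline{\mathcal A}}\varepsilon_He_H\in\overline A .
\]
Multiplication by $\omega$ preserves both summands, and $\omega e_\infty a=-e_\infty\omega a$, so
\begin{equation}\label{eq:decone}
H^q(A,\omega)\cong H^q(\overline A,\omega)\oplus H^{q-1}(\overline A,\omega).
\end{equation}
We pass to $A$ because it has the grading by flats and treats $H_\infty$ like the other hyperplanes. For $x\in\mathbb{CP}^l$ put $\omega_x=\sum_{H\ni x}\varepsilon_He_H\in A(\mathcal C_X)$.

\subsection*{The case of lines}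
Let $l=2$. We show by hand that $H^0(A,\omega)=H^1(A,\omega)=0$; by \eqref{eq:decone} this is the proposition for $l=2$. Circuits have at least three elements, so the $e_H$ form a basis of $A^1$. Since $H_\infty$ is dense, $\varepsilon_{H_\infty}\neq0$, so $\omega\ne0$ and $H^0(A,\omega)=0$. Let $\eta=\sum_Ha_He_H$ satisfy $\omega\eta=0$. The flats of codimension two are the intersection points $x$ of the lines, and the $A_x$-component of $\omega\eta$ is $\omega_x\eta_x$, where $\eta_x=\sum_{H\ni x}a_He_H$. So $\omega_x\eta_x=0$ for each $x$. Let $x\in H_\infty$ be an intersection point. If only $H_\infty$ and $H$ pass through $x$, then $A(\mathcal C_x)$ is an exterior algebra and the equation reads $\varepsilon_{H_\infty}a_H=\varepsilon_Ha_{H_\infty}$. If three or more lines pass through $x$, then $x$ is dense and $\varepsilon_x\neq0$. The derivation $\partial$ preserves $I(\mathcal C_x)$ because $\partial^2=0$, and applying it gives $\varepsilon_x\eta_x=(\partial\eta_x)\omega_x$. In both cases $\eta_x$ is a multiple of $\omega_x$, and the coefficient of $e_\infty$ shows that the factor is $c=a_{H_\infty}/\varepsilon_{H_\infty}$,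 independent of $x$. Every line meets $H_\infty$, so $a_H=c\,\varepsilon_H$ for all $H$, that is, $\eta=c\,\omega$.

The argument has a local part, exactness of $\omega_x$ at the points of $H_\infty$, and a global part, which glues the local solutions and uses that every line meets $H_\infty$. We generalize them in turn.

\subsection*{Local acyclicity}

\begin{lemma}\label{lem:acyclic}
Under the hypothesis of Proposition \ref{prop:beta}, the complex $(A(\mathcal C_X),\omega_x)$ is acyclic for every $x\in H_\infty$.
\end{lemma}

\begin{proof}
Let $\mathcal B,\mathcal B',Y$ be as in Lemma \ref{lem:block}. The full derivation $\partial$ would produce $\varepsilon_X$, which we do not control when $X$ is not dense. In analogy with the rotation of $V_1$ alone, let $\partial_1$ be the derivation of degree $-1$ of $\mathcal E(\mathcal C_X)$ with $\partial_1e_H=1$ for $H\in\mathcal B$ and $\partial_1e_H=0$ for $H\in\mathcal B'$. A circuit $S\subset\overline{\mathcal A}_X$ carries a relation $\sum_{H\in S}c_H\alpha_H=0$ with all $c_H\ne0$. Since $W(\mathcal B)\cap W(\mathcal B')=0$, the partial sums over $S\cap\mathcal B$ and over $S\cap\mathcal B'$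 vanish separately, and minimality forces $S\subset\mathcal B$ or $S\subset\mathcal B'$. In the first case $\partial_1\partial e_S=\partial\partial e_S=0$; in the second $\partial_1$ kills every generator that occurs in $\partial e_S$. Hence $\partial_1(e_T\,\partial e_S)=(\partial_1e_T)\,\partial e_S\in I(\mathcal C_X)$, and $\partial_1$ descends to $A(\mathcal C_X)$. For all $a$,
\[
\partial_1(\omega_xa)+\omega_x\,\partial_1a=(\partial_1\omega_x)\,a=\varepsilon_Y\,a .
\]
As $\varepsilon_Y\ne0$ in $K$, a cocycle $a$ equals $\omega_x\cdot\varepsilon_Y^{-1}\partial_1a$.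
\end{proof}

\subsection*{A complex of sheaves}
To glue, we need an object whose stalks are the complexes $(A(\mathcal C_X),\omega_x)$ and whose global sections recover $(A,\omega)$. Lemma \ref{lem:os} says how to build it: spread $A_Y$ along $Y$. For a flat $Y\subset\mathbb{CP}^l$ let $K_Y$ be the constant sheaf on $Y$, extended by zero, and for $0\le q\le l$ put
\[
C^q=\bigoplus_{\operatorname{codim}Y=q}K_Y\otimes A_Y .
\]
Let $\omega_{Y'Y}\colon A_Y\to A_{Y'}$ be the components of multiplication by $\omega$. By Lemma \ref{lem:os}(2), $\omega_{Y'Y}\neq 0$ only if $Y'\subset Y$ has codimension one in $Y$. Define $d\colon C^q\to C^{q+1}$ to have the components $r_{Y'Y}\otimes\omega_{Y'Y}$, where $r_{Y'Y}\colon K_Y\to K_{Y'}$ is restriction. The component of $d^2$ from $Y$ to $Y''$ is $r_{Y''Y}\otimes\sum_{Y'}\omega_{Y''Y'}\omega_{Y'Y}$. The sum runs over the $Y'$ with $Y''\subset Y'\subset Y$; these are nonempty in $\mathbb{CP}^l$, so no flat of $\mathcal C$ that contributes is missing, and the sum is a component of $\omega^2=0$. Thus $C^\bullet$ is a complex.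

A flat contains $x$ if and only if it contains $X$, so the stalk at $x$ is $\bigoplus_{Y\supset X}A_Y=A(\mathcal C_X)$. For $a\in A_Y$ with $x\in Y$, the term $\varepsilon_He_Ha\in A_{Y\cap H}$ survives in the stalk exactly when $x\in H$. So the stalk complex is $(A(\mathcal C_X),\omega_x)$.

We compute the hypercohomology of $C^\bullet$ in two ways. Recall that a bounded complex of sheaves has a spectral sequence $E_1^{q,u}=H^u(C^q)\Rightarrow\mathbb H^{q+u}(C^\bullet)$, with $d_1$ induced by $d$ and $d_r\colon E_r^{q,u}\to E_r^{q+r,u-r+1}$, and that the same holds with compact supports.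

\begin{proof}[Proof of Proposition \ref{prop:beta}]
\emph{First computation.} Let $\kappa\colon\mathbb C^l\to\mathbb{CP}^l$ be the inclusion. The map $\kappa_!\kappa^*C^\bullet\to C^\bullet$ is an isomorphism on stalks over $\mathbb C^l$. At points of $H_\infty$ the source has zero stalks and the target has acyclic stalks, by Lemma \ref{lem:acyclic}. So the map is a quasi-isomorphism, and $\mathbb H^*(\mathbb{CP}^l;C^\bullet)=\mathbb H_c^*(\mathbb C^l;\kappa^*C^\bullet)$. The spectral sequence for the right side has
\[
E_1^{q,u}=\bigoplus_{\operatorname{codim}Y=q}H_c^u(Y\cap\mathbb C^l;K)\otimes A_Y .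
\]
The set $Y\cap\mathbb C^l$ is empty or an affine space $\mathbb C^{l-q}$, whose compactly supported cohomology lives in degree $u=2(l-q)$ only. The total degree is then $q+u=2l-q\ge l$. Hence
\begin{equation}\label{eq:hyper}
\mathbb H^i(\mathbb{CP}^l;C^\bullet)=0\qquad\text{for }i<l .
\end{equation}

\emph{Second computation.} On $\mathbb{CP}^l$ we have $E_1^{q,u}=\bigoplus_{\operatorname{codim}Y=q}H^u(Y;K)\otimes A_Y$ with $Y\cong\mathbb{CP}^{l-q}$. The odd rows vanish. In row $u=2c$ the group $H^{2c}(Y;K)$ is spanned by the $c$-th power of the hyperplane class if $c\le l-q$ and is zero otherwise, and these generators are compatible with restriction. So row $2c$ is the truncated complex $A^0\to A^1\to\dots\to A^{l-c}$ with differential $\omega$, and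
\[
E_2^{q,2c}=H^q(A,\omega)\qquad\text{for }q<l-c .
\]
Suppose that $H^i(\overline A,\omega)\ne0$ for some $i<l$, and take $i$ minimal. By \eqref{eq:decone}, $H^q(A,\omega)=0$ for $q<i$ and $H^i(A,\omega)\neq0$. Thus $E_2^{i,0}\ne0$. The differentials $d_r$, $r\ge2$, that leave row $0$ land in negative rows and are zero. A differential $d_r$ into $E_r^{i,0}$ starts at $E_r^{i-r,r-1}$, which vanishes unless $r-1=2c$ with $c\ge1$. Then $q=i-2c-1$ satisfies $q<i$ and $q<l-c$, so $E_2^{q,2c}=H^q(A,\omega)=0$. Therefore $E_\infty^{i,0}=E_2^{i,0}\ne0$ and $\mathbb H^i(\mathbb{CP}^l;C^\bullet)\ne0$, contradicting \eqref{eq:hyper}.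
\end{proof}

\section{Proof of the main theorem; the role of the hypotheses}\label{sec:main}

\begin{proof}[Proof of Theorem \ref{thm:main}]
By Theorem \ref{thm:crit}(2) it suffices to verify $(\alpha_p)$ and $(\beta_p)$ for every prime $p$. Write $N=p^km$ with $p\nmid m$. Let $1\ne\zeta\in\mu_m(\overline{\mathbb F}_p)$ have order $d>1$, so $d\mid N$. If $\zeta^{\varepsilon_X}=1$ for a dense edge $X\subset H_\infty$, then $d$ divides both $\varepsilon_X$ and $N$, contrary to $\gcd(\varepsilon_X,N)=1$. So Proposition \ref{prop:alpha} applies and gives $(\alpha_p)$. If $p\mid N$, then $\gcd(\varepsilon_X,N)=1$ gives $\varepsilon_X\not\equiv0\pmod p$ for every dense edge $X\subset H_\infty$, and Proposition \ref{prop:beta} gives $(\beta_p)$.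
\end{proof}

The CDO-condition enters only through local vanishing at the points of $H_\infty$. That the edges lie on one hyperplane matters because its complement is affine, as Artin's theorem requires, and meets each flat in an affine space or not at all, which gives \eqref{eq:hyper}. The assumption that $\mathcal A$ is essential is a normalization: if the linear parts of the $f_H$ span a space of dimension $r<l$, then $U=U'\times\mathbb C^{l-r}$ for the complement $U'$ of an essential arrangement in $\mathbb C^r$.

\begin{example}\label{ex:generic}
Let $U^\varphi$ be the Milnor fiber $\{xyz(x+y+z)=1\}\subset\mathbb C^3$ as in Example \ref{ex:milnor}, with $l=2$, $N=4$. The four lines are in general position, so the only dense edge in $H_\infty$ is $H_\infty$, with weight $1$. The only circuit $S$ consists of all four lines, and $I$ is spanned by $\partial e_S$ and $e_S$. So $A$ has dimensions $1,4,6,3$, and $A=\overline A\oplus e_\infty\overline A$ gives $(b_0,b_1,b_2)=(1,3,3)$ and $\chi(U)=1$. Theorem \ref{thm:main} yields the cohomology groups $\mathbb Z,\mathbb Z^3,\mathbb Z^6$.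
\end{example}

\begin{example}[$\varepsilon_X\ne0$ does not suffice]\label{ex:nonzero}
Let $l=2$, $\mathcal A=\{x=0,\ x=1,\ y=0\}$, $N=4$, with weights $(1,2,2)$, so that $\varepsilon_{H_\infty}=3$. The dense edges in $H_\infty$ are $H_\infty$ and the point $P$ on $x=0$, $x=1$ and $H_\infty$; the other intersection point at infinity lies on two lines only. Here $\varepsilon_P=1+2+3=2\neq0$, but $\gcd(2,4)=2$. On $U=(\mathbb C\setminus\{0,1\})\times\mathbb C^*$ the local system $\mathbb C_{-1}$ is the external product of the system $L'$ with monodromy $(-1,1)$ and the trivial system. Since $H^0(L')=0$ and $\chi(\mathbb C\setminus\{0,1\})=-1$, we have $\dim H^1(L')=1$, and the K\"unneth formula gives $\dim H^1(U;\mathbb C_{-1})=1$. By \eqref{eq:complex}, $b_1(U^\varphi)\ge4>3=b_1$, so \eqref{eq:F} fails. The same computation shows that $(\alpha_p)$ fails for every odd $p$. Also $(\beta_2)$ fails: $\omega_2$ is the class dual to the meridian of $x=0$, and the class dual to the meridian of $x=1$ is not a multiple of it but has zero product with it, since $H^2(\mathbb C\setminus\{0,1\};\mathbb F_2)=0$.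
\end{example}

\begin{example}[the CDO-condition is not necessary]\label{ex:torus}
Let $U=(\mathbb C^*)^2$, $N=30$, with weights $(2,3)$, so that $\varepsilon_{H_\infty}=-5$. Since $U\cong\mathbb C^2/\mathbb Z^2$, the connected cover $U^\varphi$ is the quotient of $\mathbb C^2$ by a sublattice of index $30$, and $U^\varphi\cong(\mathbb C^*)^2$. As $\chi(U)=0$, formula \eqref{eq:F} holds. Yet none of the three lines has weight prime to $30$, so the CDO-condition fails whichever line is placed at infinity. The exact condition is Theorem \ref{thm:crit}(2).
\end{example}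

\section{The deck group and the pullback map}\label{sec:deck}

In degree one, Theorem \ref{thm:deck} can be seen directly. Let $l\ge2$ and assume \eqref{eq:F}. Then $H_1(U^\varphi;\mathbb Z)$ is free of rank $b_1$ and maps onto $\ker\varphi\subset H_1(U;\mathbb Z)$, which is free of the same rank, so it maps isomorphically. Dualizing $0\to\ker\varphi\to H_1(U;\mathbb Z)\to\mathbb Z/N\to0$ shows that $\pi^*$ has cokernel $\operatorname{Ext}(\mathbb Z/N,\mathbb Z)\cong\mathbb Z/N$, in agreement with $\rho_1=b_0=1$. In general we find the elementary divisors of $\pi^*$ one prime at a time. The reduction of $\pi^*$ modulo $p$ shows only which of them are divisible by $p$. To find the exact power of $p$ we reduce the transfer as well.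

\begin{proof}[Proof of Theorem \ref{thm:deck}]
Let $i<l$. By \eqref{eq:transfer}, $\pi^*$ is injective on the free group $H^i(U;\mathbb Z)$. Both groups have rank $b_i$, so the image has finite index, say $c$. For $y\in H^i(U^\varphi;\mathbb Z)$ and $g\in G$, the class $cy$ lies in the image of $\pi^*$, which $G$ fixes, so $c(g^*y-y)=0$. Since there is no torsion, $g^*y=y$.

Choose bases $x_j$ of $H^i(U;\mathbb Z)$ and $y_j$ of $H^i(U^\varphi;\mathbb Z)$ with $\pi^*x_j=d_jy_j$ and $d_1\mid\dots\mid d_{b_i}$ positive. Then $d_j\operatorname{tr}y_j=Nx_j$, so $d_j\mid N$ and $\operatorname{tr}y_j=(N/d_j)x_j$.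

Fix a prime $p\mid N$ and use the notation of Section \ref{sec:blocks}. By Theorem \ref{thm:crit}(2), $h_q(\omega_p)=0$ for $q<l$. By \eqref{eq:dimbeta} and Lemma \ref{lem:bockstein}, $f_q=0$ for $q<l$ and $\tau_q(a)=0$ for $q\le l$, $a\ge2$. Write $\tau_q=\tau_q(1)$. Then \eqref{eq:dimb} reads $b_q=\tau_q+\tau_{q+1}$ for $q<l$, and $\tau_0=0$ because $\hat C$ has no term of degree $-1$. The numbers $\rho_q$ satisfy $\rho_0=0$ and $\rho_{q+1}=b_q-\rho_q$, so $\tau_i=\rho_i$.

Next we express $\pi^*$ and $\operatorname{tr}$ in terms of $\hat C$. With $\sigma=1+t+\dots+t^{m-1}$ we have $t^N-1=(t-1)^n\sigma^n$, so $\nu=(t^N-1)/(t-1)=(t-1)^{n-1}\sigma^n$. For $\zeta\neq1$ the factor $t-\zeta$ divides $\sigma$, so $\nu=0$ in $\Lambda_\zeta$. In $\Lambda=\Lambda_1$ we have $\sigma\equiv m\pmod s$, so $\nu=m^ns^{n-1}$ with $m\ne0$ in $K$. The augmentation kills $(t-1)^n$, so it factors through $\Lambda$, where it is reduction modulo $s$. Thus, over $K$, the map $\pi^*$ is induced by $m^ns^{n-1}\colon\hat C/s\to\hat C/s^n$ and $\operatorname{tr}$ by the reduction $\hat C/s^n\to\hat C/s$, and both respect the decomposition of Lemma \ref{lem:split}.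 For a piece $R\xrightarrow{s}R$ in degrees $q-1,q$, the cohomology modulo $s$ is $K$ in both degrees, and the cohomology modulo $s^n$ is $s^{n-1}\Lambda$ in degree $q-1$ and $\Lambda/s$ in degree $q$. Since $n\ge2$:
\begin{itemize}
\item multiplication by $s^{n-1}$ is an isomorphism $K\to s^{n-1}\Lambda$ in degree $q-1$ and the zero map $K\to\Lambda/s$ in degree $q$;
\item reduction is the zero map $s^{n-1}\Lambda\to K$ in degree $q-1$ and an isomorphism $\Lambda/s\to K$ in degree $q$.
\end{itemize}
In degree $i<l$ only such pieces contribute, $\tau_i$ of them through their top degree and $\tau_{i+1}$ through their bottom degree. So over $K$ the kernel of $\pi^*$ has dimension $\rho_i$ and $\operatorname{tr}$ has rank $\rho_i$.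

All integral cohomology of $U$ and $U^\varphi$ is free, so cohomology with coefficients in $K$ is the reduction of integral cohomology, compatibly with $\pi^*$ and $\operatorname{tr}$. In the bases $x_j,y_j$ the last sentence of the previous paragraph says
\[
\#\{j:p\mid d_j\}=\rho_i=\#\{j:p\nmid N/d_j\}.
\]
Since $p\mid N$, the set on the right is contained in the set on the left, so the two sets are equal: if $p\mid d_j$, then $d_j$ contains the full power of $p$ that divides $N$. Because $d_1\mid\dots\mid d_{b_i}$, the set consists of the last $\rho_i$ indices, for every prime $p\mid N$. Hence the last $\rho_i$ of the $d_j$ equal $N$, the others equal $1$, and $\operatorname{coker}\pi^*\cong(\mathbb Z/N)^{\rho_i}$.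
\end{proof}

\begin{thebibliography}{9}

\bibitem{SGA4}
SGA 4, Expos\'e XIV, \S3.

\bibitem{Xie}
Wentao Xie, \emph{The cohomology groups of finite cyclic covers of complexified real arrangement complements}, arXiv:2608.06945 (2026).

\end{thebibliography}
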